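\title{The threshold $\sqrt n$ for one-sided Fourier decay\\ and essentially open supports}

\begin{abstract}
Let $g$ be integrable on the unit circle and let $\nu_n$, $n\ge0$, be its Fourier coefficients of nonnegative index. It is known that if $|\nu_n|=O(e^{-c\sqrt n})$ for some $c>0$, then the set where $g\ne0$ is open up to a null set and $\log|g|$ is locally integrable on it. It has been conjectured that the same holds if $\nu_n=O(M_n)$ for a logarithmically convex sequence $M_n\to0$ with $\sum_n(\log 1/M_n)^2/(1+n^2)=\infty$. We show that the conjecture is false. For every positive sequence with $\log^+(1/M_n)=o(\sqrt n)$ there is a bounded $g$ with $|\nu_n|\le M_n$ whose set $\{g\neq0\}$ is, up to a null set, a closed nowhere dense set of measure as close to $1$ as we wish. The proof passes by duality to a uniqueness statement for limits of polynomials, which is proved on the domain obtained by cutting the disk along the hyperbolic geodesics over the gaps of the set.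
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb T$ be the unit circle with normalized arc-length measure $m$, and let $\mathbb D$ be the open unit disk. For $g\in L^1(\mathbb T)$ and $\nu=g\,dm$, the Cauchy transform of $\nu$ is
\[
\mathcal C_\nu(z)=\int_{\mathbb T}\frac{g(x)\,dm(x)}{1-\overline xz}=\sum_{n\ge0}\nu_nz^n,\qquad \nu_n=\int_{\mathbb T}\overline x^{\,n}g(x)\,dm(x),\qquad z\in\mathbb D .
\]
It records the Fourier coefficients of $g$ of nonnegative index and nothing else. We ask what the decay of $\nu_n$ forces on the set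
\[
U=\{x\in\mathbb T:|g(x)|>0\}.
\]
The set $U$ is \emph{essentially open} if $m(U\triangle V)=0$ for some open $V\subset\mathbb T$.

The two extreme cases are easy. If $\nu_n=0$ for all $n\ge0$, then $\overline g$ is the boundary function of an element of the Hardy space $H^1$, and the boundary function of a nonzero element of $H^1$ has integrable logarithm. So either $g=0$, or $U=\mathbb T$ up to a null set and $\log|g|\in L^1(\mathbb T)$. If we ask only for $\nu_n\to0$, then $g=\mathbf 1_E$ shows that $U$ can be any measurable set $E$. Some rate of decay should separate rigidity from freedom. The following known result, which we quote without proof, gives a local form of the rigidity at the rate $e^{-c\sqrt n}$.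

\begin{theorem}\label{thm:known}
If $g\in L^1(\mathbb T)$ and $|\nu_n|=O(e^{-c\sqrt n})$ for some $c>0$, then $U$ is essentially open, and $\log|g|$ is integrable on every compact subset of the open set that coincides with $U$ up to a null set.
\end{theorem}

The following weakening of the hypothesis is proposed in \cite{Malman}.

\medskip
\noindent\textbf{Conjecture.} \emph{The conclusion of Theorem~\ref{thm:known} holds if $\sup_{n\ge0}|\nu_n|/M_n<\infty$ for some sequence of positive numbers $M_n\to0$ that is logarithmically convex, that is, $M_n^2\le M_{n-1}M_{n+1}$ for $n\ge1$, and satisfies}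
\begin{equation}\label{eq:series}
\sum_{n\ge0}\frac{(\log 1/M_n)^2}{1+n^2}=\infty .
\end{equation}

On the scale of powers, \eqref{eq:series} draws the line at the exponent of Theorem~\ref{thm:known}: for $M_n=e^{-n^a}$ the series diverges exactly when $a\ge\frac12$, and at $a=\frac12$ it diverges only logarithmically, so one may guess that a little room is left below $\sqrt n$. To see how much room the conjecture claims, let $\delta_k=2^{-k/2}\log(1/M_{2^k})$. A concave sequence that tends to $+\infty$ is nondecreasing, so for large $k$ the terms of \eqref{eq:series} with $2^k\le n<2^{k+1}$ have sum between $\delta_k^2/5$ and $2\delta_{k+1}^2$. Theorem~\ref{thm:known} covers the case where $\delta_k$ stays bounded below, and the conjecture asks only that $\sum_k\delta_k^2=\infty$.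

The conjecture is false. The conclusion of Theorem~\ref{thm:known} fails for \emph{every} positive sequence with $\log^+(1/M_n)=o(\sqrt n)$, logarithmically convex or not, and whether or not \eqref{eq:series} holds.

To state the result, let $M=\{M_n\}_{n\ge0}$ be positive numbers with $\log^+(1/M_n)=o(\sqrt n)$, where $\log^+=\max(\log,0)$. Put $p(n)=\log^+(1/M_n)$ and
\[
h(t)=\sup_{n\ge0}\bigl(p(n)-nt\bigr)\quad(0<t\le1),\qquad
\varepsilon(r)=\sup_{0<t\le\min(r,1)}t\,h(t)\quad(r>0).
\]
The function $e^{h(1-|z|)}$ will be the growth rate in $\mathbb D$ that is dual to the decay rate $M_n$, and $\varepsilon(r)$ compares $h(t)$ with $1/t$ at scales $t\le r$. The function $h$ is nonincreasing, $h\ge p(0)\ge0$, and $\varepsilon$ is nondecreasing. Given $\beta>0$ there is $C_\beta$ with $p(n)\le\beta\sqrt n+C_\beta$ for all $n$, and $\beta\sqrt x-xt\le\beta^2/(4t)$ for $x\ge0$. Hence $th(t)\le C_\beta t+\beta^2/4$. So $h$ and $\varepsilon$ are finite, and since $\beta$ is arbitrary,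
\begin{equation}\label{eq:eps}
\varepsilon(r)\to0\qquad(r\to0^+).
\end{equation}

\begin{theorem}\label{thm:main}
Let $M_n>0$ with $\log^+(1/M_n)=o(\sqrt n)$. Let $E\subset\mathbb T$ be closed with $m(E)>0$, and let the components of $\mathbb T\setminus E$ be arcs $I_j=\{y_je^{i\theta}:|\theta|<\alpha_j\}$ with $0<\alpha_j\le\frac12$ and
\begin{equation}\label{eq:sum}
\sum_j\varepsilon(2\alpha_j)<\infty .
\end{equation}
Then there is $g\in L^\infty(\mathbb T)$ with $\{g\ne0\}=E$ up to a null set and $|\nu_n|\le M_n$ for all $n\ge0$.
\end{theorem}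

We call the arcs $I_j$ the \emph{gaps} of $E$. Condition \eqref{eq:sum} charges each gap the price $\varepsilon(2\alpha_j)$, and this explains why a condition such as \eqref{eq:series}, which adds contributions of all dyadic scales, cannot decide the question. A nowhere dense set needs infinitely many gaps, but their sizes are at our disposal. By \eqref{eq:eps} we can skip most scales and keep the total price finite.

\begin{corollary}\label{cor:dense}
If $\log^+(1/M_n)=o(\sqrt n)$, then for each $\eta\in(0,1)$ there are a closed nowhere dense set $E$ with $m(E)>1-\eta$ and $g\in L^\infty(\mathbb T)$ with $\{g\ne0\}=E$ up to a null set and $|\nu_n|\le M_n$ for all $n$. For this $g$ the set $U$ is not essentially open.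
\end{corollary}

\begin{corollary}\label{cor:false}
The sequence $M_n=\exp\bigl(-\sum_{k=1}^n(k\log(k+2))^{-1/2}\bigr)$ satisfies all hypotheses of the conjecture, and the conclusion of the conjecture fails for it.
\end{corollary}

\begin{corollary}\label{cor:sharp}
Let $M_n>0$ be such that $L=\lim_n\log(1/M_n)/\sqrt n\in[0,\infty]$ exists. The conclusion of Theorem~\ref{thm:known} holds for all $g\in L^1(\mathbb T)$ with $\nu_n=O(M_n)$ if and only if $L>0$.
\end{corollary}

Corollary~\ref{cor:sharp} leaves aside the sequences for which $\log(1/M_n)/\sqrt n$ has lower limit $0$ and positive upper limit; we make no claim about them. It is the only result of this paper that uses Theorem~\ref{thm:known}.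

\begin{example}\label{ex:power}
Let $M_n=e^{-n^a}$ with $0<a<\frac12$. The maximum of $x^a-xt$ over $x\ge0$ is attained at $x=(a/t)^{1/(1-a)}$ and equals $Ct^{-a/(1-a)}$ with $C=(1-a)a^{a/(1-a)}$. So $h(t)\le Ct^{-a/(1-a)}$ and $\varepsilon(r)\le Cr^{(1-2a)/(1-a)}$. Since $m(I_j)=\alpha_j/\pi$, Theorem~\ref{thm:main} applies to every closed $E$ with $m(E)>0$, $\alpha_j\le\frac12$ and $\sum_jm(I_j)^{(1-2a)/(1-a)}<\infty$.
\end{example}

\begin{remark}\label{rem:critical}
Form $h$ and $\varepsilon$ for $M_n=e^{-c\sqrt n}$, which lies outside the hypothesis. With $x=c^2/(4t^2)$ and $n=\lceil x\rceil$ we get $h(t)\ge c\sqrt x-xt-t=c^2/(4t)-t$, so $\varepsilon(r)\ge c^2/4$ for every $r$. No gap is cheap, \eqref{eq:sum} allows only finitely many gaps, and such an $E$ is essentially open, in agreement with Theorem~\ref{thm:known}.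
\end{remark}

Section~\ref{sec:dual} reduces Theorem~\ref{thm:main} to a uniqueness statement for limits of polynomials, Proposition~\ref{prop:key}. Section~\ref{sec:model} computes the price of a single gap by hand. Sections~\ref{sec:domain} and~\ref{sec:key} prove the proposition, and Section~\ref{sec:cor} derives the corollaries.

\section{Duality}\label{sec:dual}

From here through Section~\ref{sec:key}, $M$, $E$ and $I_j$ are as in Theorem~\ref{thm:main}. We write $L^\infty(E)$ for the bounded measurable functions on $\mathbb T$ that vanish off $E$. For $v\in L^\infty(E)$ and $g=\overline v$ we have $|\nu_n|=|\int x^nv\,dm|$. So we look for functionals $f\mapsto\int_Efv\,dm$ on polynomials that are small on the monomials. This is automatic if the functional is bounded in a norm in which $z^n$ has norm at most $M_n$. For $f$ continuous on $\mathbb D$ let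
\[
\|f\|_h=\sup_{z\in\mathbb D}|f(z)|\,e^{-h(1-|z|)},
\]
and let $C_h$ be the space of continuous $f$ on $\mathbb D$ with $\|f\|_h<\infty$.

\begin{lemma}\label{lem:Ch}
The space $C_h$ is a Banach space that contains the polynomials, convergence in $C_h$ implies locally uniform convergence in $\mathbb D$, and $\|z^n\|_h\le M_n$ for all $n\ge0$.
\end{lemma}

\begin{proof}
On $|z|\le r<1$ we have $|f(z)|\le e^{h(1-r)}\|f\|_h$, because $h$ is nonincreasing. So a Cauchy sequence converges locally uniformly to a continuous function $f$, and letting $l\to\infty$ in $|f_k(z)-f_l(z)|e^{-h(1-|z|)}\le\|f_k-f_l\|_h$ shows that $\|f_k-f\|_h\to0$. Polynomials lie in $C_h$ because $h\ge0$. For $t=1-|z|$ we have $|z|^n\le e^{-nt}$ and $nt+h(t)\ge p(n)$, so $|z|^ne^{-h(t)}\le e^{-p(n)}\le M_n$.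
\end{proof}

The function $h$ is the smallest one with $nt+h(t)\ge p(n)$ for all $n$ and $t$. A small $h$ makes the norm strong, and this is what the next statement needs. By the Hahn--Banach theorem, functionals bounded both in $L^1(E,m)$ and in $C_h$ are plentiful when polynomials cannot tend to zero in $C_h$ while tending to something nonzero on $E$.

\begin{proposition}\label{prop:key}
Under the assumptions of Theorem~\ref{thm:main}, let $f_k$ be polynomials with $\|f_k\|_h\to0$ and $f_k\to\varphi$ in $L^1(E,m)$. Then $\varphi=0$ $m$-a.e.\ on $E$.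
\end{proposition}

\begin{remark}\label{rem:runge}
Locally uniform convergence to $0$ would not suffice. If $E\ne\mathbb T$, the compact set $E\cup\{|z|\le1-1/k\}$ has connected complement, so Runge's theorem gives a polynomial $f_k$ with $|f_k-1|<1/k$ on $E$ and $|f_k|<1/k$ on $|z|\le1-1/k$. The proposition says that such polynomials must be large somewhere near $\mathbb T$, as measured by $e^{h}$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
Let $\mathcal G$ be the linear space of $v\in L^\infty(E)$ with $\sup_n|\int x^nv\,dm|/M_n<\infty$.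

\emph{Step 1: if $A\subset E$ and $m(A)>0$, some $v\in\mathcal G$ has $\int_Av\,dm\ne0$.} Let $Y$ be the closure of $\{(f|_E,f):f\text{ a polynomial}\}$ in the Banach space $L^1(E,m)\oplus C_h$. Proposition~\ref{prop:key} says that $(\varphi,0)\in Y$ implies $\varphi=0$. So $(\mathbf 1_A,0)\notin Y$, and by the Hahn--Banach theorem some bounded functional vanishes on $Y$ and not at $(\mathbf 1_A,0)$. It has the form $(\varphi,f)\mapsto\int_E\varphi v\,dm+\ell(f)$ with $v\in L^\infty(E)$ and $\ell\in C_h^*$. Thus $\int_Av\,dm\ne0$, and Lemma~\ref{lem:Ch} gives $|\int x^nv\,dm|=|\ell(z^n)|\le\|\ell\|M_n$, so $v\in\mathcal G$.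

\emph{Step 2: countably many elements of $\mathcal G$ cover $E$.} The supremum of $m(\bigcup_i\{v_i\ne0\})$ over all sequences $v_1,v_2,\dots$ in $\mathcal G$ is attained, since countably many sequences can be merged into one. Fix a maximal sequence and let $W=\bigcup_i\{v_i\ne0\}\subset E$. If $A=E\setminus W$ had positive measure, the function $v$ of Step~1 would be nonzero on a subset of $A$ of positive measure, and adding it to the sequence would contradict maximality. So $m(E\setminus W)=0$.

\emph{Step 3: one function.} A sum of the $v_i$ may cancel on a set of positive measure; a generic combination does not. Take Borel representatives and rescale so that $|v_i|\le1$ everywhere and $|\int x^nv_i\,dm|\le M_n$ for all $n$. For $0<s\le\frac12$ let $g_s=\sum_{i\ge1}s^iv_i$. The series converges uniformly and $\sum_is^i\le1$, so $g_s\in L^\infty(E)$ and $|\int x^ng_s\,dm|\le M_n$. For $x\in W$, the function $s\mapsto g_s(x)$ is a power series with a nonzero coefficient, convergent for $|s|<1$, so it has at most countably many zeros in $(0,\frac12]$. By Tonelli's theorem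 the Borel set $\{(s,x)\in(0,\frac12]\times W:g_s(x)=0\}$ is null for $ds\times dm$, so for almost every $s$ we have $g_s\ne0$ a.e.\ on $W$. Fix such an $s$ and put $g=\overline{g_s}$. Then $\{g\ne0\}=E$ up to a null set and $|\nu_n|=|\int x^ng_s\,dm|\le M_n$.
\end{proof}

\section{The price of one gap}\label{sec:model}

If $E=\mathbb T$, Proposition~\ref{prop:key} is immediate. The Fourier coefficients of $\varphi$ are the limits of those of $f_k$; these vanish for negative index, and for nonnegative index they are Taylor coefficients, which tend to $0$ because $f_k\to0$ locally uniformly. The boundary limit is determined by the interior limit because the $f_k$ are controlled on the whole boundary.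

When $E$ has gaps, nothing is known about $f_k$ on them. We therefore replace $\mathbb D$ by a domain $\Omega$ whose boundary consists of $E$ and of curves $\Gamma_j\subset\mathbb D$ that span the gaps. On $\Gamma_j$ we have the bound $|f_k|\le e^{h(1-|z|)}$, which blows up at both ends of the curve. If its \emph{logarithm} is integrable against the harmonic measure $\omega$ of $\Omega$, we can divide by an analytic function with this boundary modulus and obtain a bounded sequence, to which the argument above applies. Three properties are needed: $\omega\le m$ on $E$, to use the $L^1(E,m)$ control; $m$ absolutely continuous with respect to $\omega$ on $E$, to carry the conclusion back; and $\sum_j\int_{\Gamma_j}h(1-|z|)\,d\omega<\infty$.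

All three can be seen explicitly for one gap in the upper half-plane $\mathbb H$, with $\operatorname{Im}z$ in place of $1-|z|$, Lebesgue measure $dx$ in place of $m$, and $\infty$ in place of the origin. This computation is a guide and is not used in the proof. Let $0<\alpha\le1$, $I=(-\alpha,\alpha)$, $E=\mathbb R\setminus I$, let $\Gamma=\{\alpha e^{i\theta}:0<\theta<\pi\}$ be the hyperbolic geodesic joining the endpoints of $I$, and let $\Omega=\{z\in\mathbb H:|z|>\alpha\}$. The map $w(z)=z+\alpha^2/z$ satisfies $\operatorname{Im}w=(1-\alpha^2/|z|^2)\operatorname{Im}z$. For $w\in\mathbb H$ the two roots of $z^2-wz+\alpha^2=0$ have product $\alpha^2$ and are not on $|z|=\alpha$, so exactly one has modulus larger than $\alpha$, and it lies in $\mathbb H$. Thus $w$ maps $\Omega$ conformally onto $\mathbb H$, with $w(z)-z\to0$ at $\infty$. The pullback $\mu$ of Lebesgue measure under $w$ plays the role of $\omega$, and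
\[
d\mu=\Bigl(1-\frac{\alpha^2}{x^2}\Bigr)dx\ \text{ on }E,\qquad
d\mu=|d(2\alpha\cos\theta)|=2\alpha\sin\theta\,d\theta=2\operatorname{Im}z\,d\theta\ \text{ on }\Gamma .
\]
So $\mu\le dx$ on $E$, the two measures have the same null sets there, and
\[
\int_\Gamma\frac{d\mu}{\operatorname{Im}z}=2\pi,\qquad\text{hence}\qquad\int_\Gamma h(\operatorname{Im}z)\,d\mu\le2\pi\,\varepsilon(\alpha).
\]
The first integral does not depend on $\alpha$. This is why $h(t)\approx1/t$, and with it $p(n)\approx\sqrt n$, is the critical case: there every gap has the same price, and below it small gaps are cheap. It matters that we integrate against harmonic measure, whose density vanishes at the corners of $\Omega$: for arc length, $\int_\Gamma|dz|/\operatorname{Im}z=\int_0^\pi d\theta/\sin\theta=\infty$.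

With infinitely many gaps the conformal map is not explicit. Two identities on the geodesic replace it. First, $I$ is seen from points of $\Gamma$ under a right angle, so the Poisson integral of $\mathbf 1_I$, which is this angle divided by $\pi$, equals $\frac12$ on $\Gamma$. Second, $|z\mp\alpha|^2=2\alpha^2(1\mp\cos\theta)$ on $\Gamma$, so
\[
\frac{\operatorname{Im}z}{|z-\alpha|^2}+\frac{\operatorname{Im}z}{|z+\alpha|^2}=\frac{\sin\theta}{2\alpha}\cdot\frac{2}{\sin^2\theta}=\frac1{\operatorname{Im}z}.
\]
On $\Gamma$ the singular weight agrees with a positive harmonic function, the sum of the Poisson kernels at the endpoints of the gap, and integrals of such functions against harmonic measure are bounded by their value at the base point.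

\section{The disk cut along geodesics}\label{sec:domain}

Let $P(z,y)=(1-|z|^2)/|z-y|^2$ be the Poisson kernel and $P[u](z)=\int_{\mathbb T}u(y)P(z,y)\,dm(y)$. We use the following standard facts. For $u\in L^1(\mathbb T)$, $P[u]$ is harmonic in $\mathbb D$, $P[u](0)=\int u\,dm$, and $P[u](ry)\to u(y)$ as $r\to1$ for a.e.\ $y$ (Fatou's theorem). If $u$ is continuous, $P[u]$ extends continuously to $\overline{\mathbb D}$ with boundary values $u$, and every function continuous on $\overline{\mathbb D}$ and harmonic in $\mathbb D$ is the Poisson integral of its boundary values. For an automorphism $\phi$ of $\mathbb D$ and an arc $I$, $P[\mathbf 1_I](z)=P[\mathbf 1_{\phi(I)}](\phi(z))$.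

Let
\[
\Gamma_j=\mathbb D\cap\{|z-y_j\sec\alpha_j|=\tan\alpha_j\},\qquad B_j(z)=P(z,y_je^{i\alpha_j})+P(z,y_je^{-i\alpha_j}).
\]
A circle with center $c$ and radius $R$ is orthogonal to $\mathbb T$ exactly when $|c|^2=1+R^2$, which holds here. Also $|e^{\pm i\alpha}-\sec\alpha|^2=\sec^2\alpha-1=\tan^2\alpha$, so the circle meets $\mathbb T$ at the endpoints of $I_j$. Thus $\Gamma_j$ is the geodesic over the gap $I_j$.

\begin{lemma}\label{lem:geo}
For $z\in\Gamma_j$ we have \textup{(a)} $1-|z|\le2\alpha_j$; \textup{(b)} $B_j(z)\ge1/(1-|z|)$; \textup{(c)} $P[\mathbf 1_{I_j}](z)=\frac12$.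
\end{lemma}

\begin{proof}
Rotate so that $y_j=1$ and write $\alpha=\alpha_j$.

(a) We have $|z|\ge\sec\alpha-\tan\alpha\ge1-\tan\alpha$, and $\tan\alpha\le\frac4\pi\alpha\le2\alpha$ by convexity of $\tan$ on $[0,\frac\pi4]$, which contains $\alpha\le\frac12$.

(b) Let $z=X+iY$ and $q=|z|^2$. The equation of the circle reads $2X=(1+q)\cos\alpha$. Hence $|z-e^{\pm i\alpha}|^2=A\mp2Y\sin\alpha$ with $A=1+q-2X\cos\alpha=(1+q)\sin^2\alpha$, and $4Y^2=4q-(1+q)^2\cos^2\alpha$. Therefore
\[
A^2-4Y^2\sin^2\alpha=\sin^2\alpha\,\bigl[(1+q)^2\sin^2\alpha-4q+(1+q)^2\cos^2\alpha\bigr]=(1-q)^2\sin^2\alpha ,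
\]
and
\[
B_j(z)=(1-q)\,\frac{2A}{A^2-4Y^2\sin^2\alpha}=\frac{2(1+q)}{1-q}\ge\frac{2}{(1-|z|)(1+|z|)}\ge\frac1{1-|z|}.
\]

(c) Let $\phi$ be an automorphism of $\mathbb D$ with $\phi(z)=0$. It carries $\Gamma_j$ into a circle or line that is orthogonal to $\mathbb T$ and passes through $0$. A circle with $|c|^2=1+R^2$ misses $0$, so it is a line. Then the endpoints of $\phi(I_j)$ are antipodal, and $P[\mathbf 1_{I_j}](z)=P[\mathbf 1_{\phi(I_j)}](0)=m(\phi(I_j))=\frac12$.
\end{proof}

We now remove from $\mathbb D$ the region between each $\Gamma_j$ and $I_j$; see Figure~\ref{fig:omega}. In polar coordinates $z=ry_je^{i\theta}$, $|\theta|\le\pi$, the inequality $|z-y_j\sec\alpha_j|\le\tan\alpha_j$ reads $r+1/r\le2c$ with $c=\cos\theta/\cos\alpha_j$. For $r<1$ this forces $c>1$, that is, $|\theta|<\alpha_j$. The roots $c\pm\sqrt{c^2-1}$ of $r+1/r=2c$ have product $1$, so the region to be removed is $\{|\theta|<\alpha_j,\ \rho\le r<1\}$ with $\rho=c-\sqrt{c^2-1}\in(0,1)$, and $\Gamma_j$ is the curve $r=\rho$. Define $\rho$ on $\mathbb T$ by this formula on each $I_j$ and by $\rho=1$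 on $E$, and put
\[
\Omega=\{r\zeta:\zeta\in\mathbb T,\ 0\le r<\rho(\zeta)\},\qquad J=\{\rho(\zeta)\zeta:\zeta\in\mathbb T\}=E\cup\Gamma,\qquad\Gamma=\bigcup_j\Gamma_j .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.1]
\fill[gray!18] (0,0) circle[radius=1];
\draw[very thick] (0,0) circle[radius=1];
\foreach \x/\y in {20/25,75/10,120/16,170/7,215/20,275/12,320/6}{
  \fill[white] (\x:{1/cos(\y)}) circle[radius={tan(\y)}];
  \draw[dashed] ({\x-\y}:1) arc[start angle={\x-\y},end angle={\x+\y},radius=1];
  \draw ({\x+\y}:1) arc[start angle={\x+90+\y},end angle={\x+270-\y},radius={tan(\y)}];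
}
\draw[dotted,thick] (0,0) -- (150:1);
\fill (0,0) circle[radius=0.018] node[below] {$0$};
\node at (275:0.45) {$\Omega$};
\node at (20:0.52) {$\Gamma_j$};
\node at (20:1.13) {$I_j$};
\node at (150:1.12) {$E$};
\end{tikzpicture}
\caption{The domain $\Omega$ (shaded) for a closed set $E\subset\mathbb T$ (thick) with seven gaps $I_j$ (dashed). Its boundary consists of $E$ and of the circular arcs $\Gamma_j$ orthogonal to $\mathbb T$ that join the endpoints of the gaps. Every radius that ends at a point of $E$ lies in $\Omega$.}
\label{fig:omega}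
\end{figure}

The function $1-\rho$ is a sum of continuous functions, the $j$-th vanishing off $I_j$ (at the endpoints $c=1$ and $\rho=1$) and bounded by $2\alpha_j$ by Lemma~\ref{lem:geo}(a). The gaps are disjoint, so if there are infinitely many, $\alpha_j\to0$ and the sum converges uniformly. Hence $\rho$ is continuous and positive on $\mathbb T$, and $r\zeta\mapsto r\rho(\zeta)\zeta$ is a homeomorphism of the plane that carries $\mathbb D$ onto $\Omega$ and $\mathbb T$ onto $J$. So $\Omega\subset\mathbb D$ is a Jordan domain with boundary $J$, it contains $0$, and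
\begin{equation}\label{eq:radii}
ry\in\Omega\qquad\text{for all }y\in E,\ 0\le r<1 .
\end{equation}

Let $\psi:\mathbb D\to\Omega$ be a Riemann map with $\psi(0)=0$. By Carath\'eodory's theorem it extends to a homeomorphism $\overline{\mathbb D}\to\overline\Omega$. The \emph{harmonic measure} of $\Omega$ at $z\in\Omega$ is the probability measure $\omega_z(A)=P[\mathbf 1_{\psi^{-1}(A)}](\psi^{-1}(z))$ on the Borel sets $A\subset J$. Put $\omega=\omega_0$. Then $\omega(A)=m(\psi^{-1}(A))$ and $\int_J\lambda\,d\omega=\int_{\mathbb T}\lambda\circ\psi\,dm$ for Borel $\lambda\ge0$. Since the Poisson kernel is positive, $\omega_z$ and $\omega$ have the same null sets. If $u$ is continuous on $\overline\Omega$ and harmonic in $\Omega$, the Poisson formula for $u\circ\psi$ gives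
\begin{equation}\label{eq:rep}
u(z)=\int_Ju\,d\omega_z,\qquad z\in\Omega .
\end{equation}

The next lemma contains the three properties found in Section~\ref{sec:model}. Part (ii) is the delicate one: it says that infinitely many cuts do not hide any part of $E$ from the inside of $\Omega$.

\begin{lemma}\label{lem:hm}
\textup{(i)} $\omega(A)\le m(A)$ for every Borel set $A\subset E$.

\textup{(ii)} If $A\subset E$ is Borel and $\omega(A)=0$, then $m(A)=0$.

\textup{(iii)} $\displaystyle\int_{\Gamma_j}\frac{d\omega(z)}{1-|z|}\le2$ for every $j$.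
\end{lemma}

\begin{proof}
For compact $A\subset E$ let $\chi_n$ be continuous on $\mathbb T$ with $0\le\chi_n\le1$ and $\chi_n\downarrow\mathbf 1_A$, and let $u_n=P[\chi_n]$, extended continuously to $\overline{\mathbb D}$. Then $0\le u_n\le1$, $u_n=\chi_n$ on $E$, and $u_n\to P[\mathbf 1_A]$ pointwise in $\mathbb D$.

(i) By inner regularity of $\omega$ we may take $A$ compact. By \eqref{eq:rep}, $\omega(A)\le\int_Ju_n\,d\omega=u_n(0)=\int\chi_n\,dm\to m(A)$.

(ii) A Borel set of positive $m$-measure contains a compact set of positive $m$-measure, so we may again take $A$ compact. Let $z\in\Omega$; then $\omega_z(A)=0$. Let $n\to\infty$ in $u_n(z)=\int_E\chi_n\,d\omega_z+\int_\Gamma u_n\,d\omega_z$. Dominated convergence gives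
\[
P[\mathbf 1_A](z)=\omega_z(A)+\int_\Gamma P[\mathbf 1_A]\,d\omega_z\le\sum_j\omega_z(\Gamma_j).
\]
To bound the right side by a quantity attached to the disk, take continuous $\kappa_n$ with $0\le\kappa_n\uparrow\mathbf 1_{I_j}$. By \eqref{eq:rep}, $P[\kappa_n](z)\ge\int_{\Gamma_j}P[\kappa_n]\,d\omega_z$. Monotone convergence and Lemma~\ref{lem:geo}(c) give $P[\mathbf 1_{I_j}](z)\ge\frac12\omega_z(\Gamma_j)$. Summing over $j$,
\[
P[\mathbf 1_A](z)\le2P[\mathbf 1_{\mathbb T\setminus E}](z),\qquad z\in\Omega .
\]
By \eqref{eq:radii} we may put $z=ry$ with $y\in A$ and let $r\to1$. By Fatou's theorem, for $m$-a.e.\ $y\in A$ the left side tends to $1$ and the right side to $0$. This is possible only if $m(A)=0$.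

(iii) The function $B_j$ is positive and harmonic in $\mathbb D$ with $B_j(0)=2$, but unbounded near the endpoints of $I_j$. For $0<s<1$ the function $z\mapsto B_j(sz)$ is harmonic near $\overline{\mathbb D}$, so \eqref{eq:rep} gives $\int_{\Gamma_j}B_j(sz)\,d\omega(z)\le\int_JB_j(sz)\,d\omega(z)=2$. As $s\to1$, Fatou's lemma yields $\int_{\Gamma_j}B_j\,d\omega\le2$, and Lemma~\ref{lem:geo}(b) finishes the proof.
\end{proof}

\section{Limits of polynomials on $E$}\label{sec:key}

We recall two facts about the space $H^\infty$ of bounded analytic functions in $\mathbb D$. First, $G\in H^\infty$ has radial limits $G^*$ a.e.\ on $\mathbb T$, $\sup_{\mathbb D}|G|=\|G^*\|_{L^\infty}$, and the Fourier coefficients of $G^*$ are the Taylor coefficients of $G$ for $n\ge0$ and vanish for $n<0$. Second, for real $\Lambda\in L^1(\mathbb T)$ the \emph{outer function}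
\[
Q(\zeta)=\exp\int_{\mathbb T}\frac{y+\zeta}{y-\zeta}\,\Lambda(y)\,dm(y)
\]
is analytic in $\mathbb D$ with $\log|Q|=P[\Lambda]$. If $\Lambda\ge0$, then $|Q|\ge1$, so $R=1/Q\in H^\infty$, and $|R^*|=e^{-\Lambda}>0$ a.e.\ by Fatou's theorem.

\begin{proof}[Proof of Proposition~\ref{prop:key}]
\emph{A common majorant on $J$.} One outer function must control all $f_k$, so we need a pointwise bound on $E$ that does not depend on $k$. Pass to a subsequence with $\|f_k\|_h\le1$ and $\|f_{k+1}-f_k\|_{L^1(E,m)}\le2^{-k}$. Then $\Phi=\sup_k|f_k|\le|f_1|+\sum_k|f_{k+1}-f_k|$ is a Borel function in $L^1(E,m)$, and, taking $\varphi$ Borel, $f_k\to\varphi$ on $E\setminus N$ for a Borel set $N$ with $m(N)=0$. Define a Borel function $\lambda\ge0$ on $J$ by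
\[
\lambda(z)=h(1-|z|)\ \text{ on }\Gamma,\qquad\lambda=\log^+\Phi\ \text{ on }E .
\]
Then $|f_k|\le e^\lambda$ on $J$ for all $k$: on $\Gamma\subset\mathbb D$ because $\|f_k\|_h\le1$, and on $E$ because $|f_k|\le\Phi$. For $z\in\Gamma_j$ the number $t=1-|z|$ lies in $(0,2\alpha_j]\subset(0,1]$ by Lemma~\ref{lem:geo}(a), so $h(t)\le\varepsilon(2\alpha_j)/t$. Using Lemma~\ref{lem:hm}(iii) on $\Gamma_j$, and $\log^+\Phi\le\Phi$ with Lemma~\ref{lem:hm}(i) on $E$, we get
\[
\int_J\lambda\,d\omega\le2\sum_j\varepsilon(2\alpha_j)+\int_E\Phi\,dm<\infty .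
\]
This is the only place where \eqref{eq:sum} is used.

\emph{A bounded sequence.} Thus $\Lambda=\lambda\circ\psi\in L^1(\mathbb T)$. Let $Q$ be its outer function and $R=1/Q$. The function $F_k=f_k\circ\psi$ is continuous on $\overline{\mathbb D}$ and analytic in $\mathbb D$, so $G_k=F_kR\in H^\infty$ and $G_k^*=F_kR^*$. Since $|F_k|\le e^\Lambda$ on $\mathbb T$ and $|R^*|=e^{-\Lambda}$ a.e., we have $|G_k^*|\le1$ a.e., hence $|G_k|\le1$ in $\mathbb D$.

\emph{The limit from inside.} For $\zeta\in\mathbb D$,
\[
|G_k(\zeta)|\le|f_k(\psi(\zeta))|\le\|f_k\|_h\,e^{h(1-|\psi(\zeta)|)}\to0 .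
\]
Cauchy's formula on $|\zeta|=\frac12$ and dominated convergence show that each Taylor coefficient of $G_k$ tends to $0$. So $\int G_k^*\sigma\,dm\to0$ for every trigonometric polynomial $\sigma$. These are dense in $L^1(\mathbb T)$ and $\|G_k^*\|_\infty\le1$, so the same holds for every $\sigma\in L^1(\mathbb T)$.

\emph{The limit on the boundary.} Let $E'=\psi^{-1}(E)$. By Lemma~\ref{lem:hm}(i), $m(\psi^{-1}(N))=\omega(N)=0$, so $G_k^*\to\Xi:=(\varphi\circ\psi)R^*$ a.e.\ on $E'$, and $|\Xi|\le1$ there. Take $\sigma=\overline\Xi\,\mathbf 1_{E'}$. By dominated convergence, $\int_{E'}|\Xi|^2\,dm=\lim_k\int G_k^*\sigma\,dm=0$. Since $R^*\ne0$ a.e., $\varphi\circ\psi=0$ a.e.\ on $E'$, that is, $\omega(\{y\in E:\varphi(y)\ne0\})=0$. By Lemma~\ref{lem:hm}(ii), $\varphi=0$ $m$-a.e.\ on $E$.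
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. The bound $\alpha_j\le\frac12$ entered through Lemma~\ref{lem:geo}(a) and kept the origin inside $\Omega$. The hypothesis $p(n)=o(\sqrt n)$ made $h$ and $\varepsilon$ finite; its full strength, in the form \eqref{eq:eps}, is what lets \eqref{eq:sum} hold for infinitely many gaps, as we use next.

\section{Nowhere dense sets and the counterexample}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:dense}]
By \eqref{eq:eps} choose $a_j\in(0,\frac12]$, $j\ge1$, with $\varepsilon(2a_j)\le2^{-j}$ and $a_j\le\eta\,2^{-j}$. Let $\{q_i\}$ be a dense sequence in $\mathbb T$. We choose open arcs $I_j$ with half-lengths $\alpha_j\le a_j$ inductively. At step $j$ the closed set $\overline{I_1}\cup\dots\cup\overline{I_{j-1}}$ has measure less than $1$, so its complement is open and nonempty and contains some $q_i$. Take the first such $q_i$, and let $I_j$ be an arc centered at $q_i$ with half-length $\alpha_j\le a_j$ so small that $\overline{I_j}$ is disjoint from $\overline{I_1},\dots,\overline{I_{j-1}}$.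

Different steps use different indices $i$. If some $q_i$ were in no $\overline{I_j}$, every step would use an index at most $i$, which is impossible. So $\bigcup_j\overline{I_j}$ is dense, and hence so is the open set $\bigcup_jI_j$. The set $E=\mathbb T\setminus\bigcup_jI_j$ is closed and nowhere dense, and $m(E)=1-\sum_j\alpha_j/\pi>1-\eta$. The $I_j$ are disjoint open arcs, so they are the components of $\mathbb T\setminus E$. Since $\varepsilon$ is nondecreasing, $\sum_j\varepsilon(2\alpha_j)\le1$. Theorem~\ref{thm:main} gives $g$.

Suppose that $m(V\triangle U)=0$ for an open set $V$. Then $m(V\triangle E)=0$. The set $V\setminus E$ is open and null, hence empty, so $V\subset E$. Since $E$ has empty interior, $V=\emptyset$ and $m(E)=0$, a contradiction.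
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:false}]
Here $p(n)=\log(1/M_n)=\sum_{k=1}^nd_k$ with $d_k=(k\log(k+2))^{-1/2}$ decreasing. For $n\ge1$ we have $2p(n)-p(n-1)-p(n+1)=d_n-d_{n+1}\ge0$, that is, $M_n^2\le M_{n-1}M_{n+1}$. Next, $p(n)\ge nd_n=\sqrt{n/\log(n+2)}$. So $M_n\to0$, and
\[
\sum_{n\ge0}\frac{(\log1/M_n)^2}{1+n^2}\ge\sum_{n\ge1}\frac{n}{(1+n^2)\log(n+2)}\ge\sum_{n\ge1}\frac1{2n\log(n+2)}=\infty .
\]
All hypotheses of the conjecture hold. On the other hand, given $\beta>0$ there is $K$ with $d_k\le\beta k^{-1/2}$ for $k>K$, and $\sum_{k\le n}k^{-1/2}\le2\sqrt n$, so $p(n)\le p(K)+2\beta\sqrt n$ for all $n$. Thus $p(n)=o(\sqrt n)$, and Corollary~\ref{cor:dense} gives $g\in L^\infty(\mathbb T)\subset L^1(\mathbb T)$ with $|\nu_n|\le M_n$ whose set $U$ is not essentially open.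
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
If $L>0$, take $0<c<L$. Then $M_n\le e^{-c\sqrt n}$ for large $n$, and Theorem~\ref{thm:known} applies to every $g$ with $\nu_n=O(M_n)$. If $L=0$, then $\log^+(1/M_n)\le|\log(1/M_n)|=o(\sqrt n)$, and Corollary~\ref{cor:dense} gives a function $g$ for which the conclusion fails.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Malman}
Bartosz Malman, \emph{Shift operators, Cauchy integrals and approximations}, arXiv:2308.06495 (2023).
\end{thebibliography}
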